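# Two nested sheets of a quartic surface, and supporting sections with equichordal contact points

Throughout, points of $\mathbb R^3$ are written $X=(X',z)\in\mathbb R^2\times\mathbb R$, with $\rho=|X'|$, $e=(0,0,1)$, and $u_z=\langle u,e\rangle$ for a vector $u$.

## 1. The surface $(|X|^2-5)^2=16+2z$ and its tangent lines

Look at the quartic surface of revolution
$$S_0=\{X\in\mathbb R^3:\ (|X|^2-5)^2=16+2z\}.$$
Taking the square root splits it into two sheets, $|X|^2=5+\sqrt{16+2z}$ (outer) and $|X|^2=5-\sqrt{16+2z}$ (inner). In the plane $z=0$ they are the circles of radius $3$ and $1$.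

Take the point $x_0=(1,0,0)$ of the inner sheet. The gradient of $|X|^2+\sqrt{16+2z}$ there is $(2,0,\tfrac14)$, so the tangent plane of the inner sheet is spanned by $(0,1,0)$ and $(-1,0,8)/\sqrt{65}$. Now see where the tangent lines in these two directions meet $S_0$.

In the direction $(0,1,0)$ we have $X=(1,t,0)$ and $|X|^2-5=t^2-4$, and the equation $(t^2-4)^2=16$ gives $t=0$ (double) and $t=\pm2\sqrt2$. In the direction $(-1,0,8)/\sqrt{65}$ we have $|X|^2-5=t^2-q-4$ and $16+2z=16+8q$ with $q=2t/\sqrt{65}$. The equation becomes $(t^2-q)^2-8t^2=0$, that is,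
$$t^2\Big[\big(t-\tfrac{2}{\sqrt{65}}\big)^2-8\Big]=0 ,$$
so $t=0$ (double) and $t=\tfrac2{\sqrt{65}}\pm2\sqrt2$. Both lines have a double root at the point of tangency, and the two remaining intersection points are at distance $4\sqrt2$ in both cases. In the second case $x_0$ is not the midpoint of the chord. The next lemma says that this is no accident.

**Lemma 1 (tangent-line identity).** Let $A,B,C\in\mathbb R$, $x_0=(x_0',z_0)\in\mathbb R^3$ and $w_0>0$ with
$$|x_0|^2=A-w_0,\qquad w_0^2=C+2Bz_0 ,$$
and let $u$ be a unit vector with $2\langle x_0,u\rangle=-Bu_z/w_0$. Then for all $t\in\mathbb R$ and $X=x_0+tu$,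
$$(|X|^2-A)^2-(C+2Bz)=t^2\Big[\Big(t-\frac{Bu_z}{w_0}\Big)^2-2w_0\Big].\tag{1}$$

**Proof.** Put $q=tBu_z/w_0$. Then $|X|^2-A=|x_0|^2+2t\langle x_0,u\rangle+t^2-A=t^2-q-w_0$, and $C+2Bz=w_0^2+2Btu_z=w_0^2+2w_0q$. Therefore
$$(|X|^2-A)^2-(C+2Bz)=(t^2-q)^2-2w_0(t^2-q)+w_0^2-w_0^2-2w_0q=(t^2-q)^2-2w_0t^2 ,$$
and $(t^2-q)^2=t^2(t-Bu_z/w_0)^2$. $\square$

The condition on $u$ says that $u$ is orthogonal to $2x_0+\frac B{w_0}e$, the gradient of $|X|^2+\sqrt{C+2Bz}$ at $x_0$; that is, $u$ is tangent to the inner sheet at $x_0$. The two roots of the bracket are $\frac{Bu_z}{w_0}\pm\sqrt{2w_0}$. Their midpoint depends on $u$. Their distance $2\sqrt{2w_0}$ does not.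

So if the two sheets bound convex bodies $L$ (inner) and $K$ (outer), then each plane tangent to $L$ cuts $K$ in a planar body all of whose chords through the point of tangency have the same length. This answers a question about balls, which we now state.

## 2. Equichordal points, supporting sections, and a conjecture about balls

A **convex body** is a compact convex set with non-empty interior. It is **strictly convex** if the midpoint of any two of its distinct points is an interior point.

**Definition (equichordal point).** Let $M$ be a convex body in a plane. A point $x$ in the relative interior of $M$ is an equichordal point of $M$ if all chords of $M$ through $x$ have the same length.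

The center of a disc is one. There are others: for $b>2a>0$ take the limaçon with polar equation $r=b+a\cos\varphi$. The chord through the pole in direction $\varphi$ has length $(b+a\cos\varphi)+(b-a\cos\varphi)=2b$. The curve bounds a convex body, because its curvature has the sign of
$$r^2+2r'^2-rr''=b^2+3ab\cos\varphi+2a^2\ \ge\ (b-a)(b-2a)>0 .$$

**Definition (supporting section).** Let $K,L\subset\mathbb R^3$ be convex bodies, $L\subset\operatorname{int}K$, $L$ strictly convex. A section of $K$ supporting $L$ is a set $H\cap K$, where $H$ is a plane that supports $L$: it meets $L$, and $L$ lies in one of the closed half-spaces bounded by $H$. By strict convexity $H\cap L$ is a single point, the contact point. Since $L\subset\operatorname{int}K$, it lies in the relative interior of $H\cap K$.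

If $K,L$ are concentric balls of radii $S>s$, the supporting sections are discs of radius $\sqrt{S^2-s^2}$ centered at the contact points, so each contact point is equichordal. The converse is a conjecture in the paper of Victor A. Aguilar-Arteaga, Rafael Iván Ayala-Figueroa, Jesús Jerónimo-Castro and Efrén Morales-Amaya, "An equichordal characterization of the ellipsoid and the sphere", arXiv:2308.02956 (2023).

**Conjecture.** Let $K,L\subset\mathbb R^3$ be convex bodies with $L\subset\operatorname{int}K$ a strictly convex body. Suppose every section of $K$ supporting $L$ has the contact point as an equichordal point. Then $K$ and $L$ are concentric balls.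

The conjecture is false, and Section 3 proves it. First, a case where its conclusion does hold: suppose $K$ is a ball with center $0$. Every supporting section is a disc. In a disc of radius $s$, a point at distance $d>0$ from the center has chords of the two lengths $2s$ and $2\sqrt{s^2-d^2}$, so only the center is equichordal. Hence for every unit vector $\omega$ the contact point of the supporting plane with outer normal $\omega$ is the foot of the perpendicular from $0$, namely $h(\omega)\omega$, where $h(\omega)=\max_{x\in L}\langle x,\omega\rangle$ is the support function. Since $L$ is strictly convex, $h$ is differentiable away from $0$ and the contact point is $\nabla h(\omega)$. So $\nabla h(\omega)=h(\omega)\omega$: the gradient of $h$ along the unit sphere vanishes, $h$ is constant there, and $L$ is a ball centered at $0$.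

For general $K$ one would like to show in the same way that every supporting section is a disc centered at the contact point. This stops at once: the limaçon has an equichordal point and is not a disc, so one section taken alone gives no such conclusion. Any argument must compare sections by neighboring planes. In Section 6 we make that comparison, and see that it allows limaçons.

## 3. The pair $A=5$, $B=1$, $C=16$

**Theorem 1.** Let
$$K=\{z\ge -8,\ |X|^2-\sqrt{16+2z}\le 5\},\qquad L=\{|X|^2\le 5,\ |X|^2+\sqrt{16+2z}\le 5\}.$$
These are convex bodies, $L$ is strictly convex, and $L\subset\operatorname{int}K$. Every section of $K$ supporting $L$ has its contact point as an equichordal point. They are not concentric balls.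

**Step 1: the outer body.** We show that $K$ is a convex body with $\partial K\subset S_0$. The function $|X|^2-\sqrt{16+2z}$ is convex on $\{z\ge-8\}$, so $K$ is closed and convex. Suppose $X\in K$ and $t=|X|\ge4$. Then
$$t^2-5\ \ge\ 4t-5\ \ge\ t+7\ >\ \sqrt{16+2t}\ \ge\ \sqrt{16+2z},$$
where the second inequality is $3t\ge12$ and the third follows from $(t+7)^2=t^2+14t+49>16+2t$. This contradicts $X\in K$. So $|X|<4$ on $K$; hence $K$ is compact, and $z>-4$ on $K$, so the constraint $z\ge-8$ is never active. The origin satisfies $0-4<5$ and is interior. At a boundary point the inequality must be an equality, so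
$$\partial K\subset\{|X|^2-5=\sqrt{16+2z}\}\subset S_0 .$$

**Step 2: the inner body.** We show that $L$ is a strictly convex body inside $\operatorname{int}K$, and find its supporting planes. On the open ball $|X|<4$, where $16+2z>8$, let $\varphi(X)=|X|^2+\sqrt{16+2z}$. Its Hessian is $2I-(16+2z)^{-3/2}ee^{T}$, which is positive definite because $8^{-3/2}<2$. So $\varphi$ is strictly convex there. If $|X|<4$ and $\varphi(X)\le5$ then $|X|^2\le5$, and $|X|^2\le5$ implies $|X|<4$; so $L=\{|X|<4,\ \varphi\le5\}$. By its first description $L$ is compact, by the second it is strictly convex, and $0\in\operatorname{int}L$ since $\varphi(0)=4<5$. If $X\in L$, then $|X|^2-5\le-\sqrt{16+2z}<\sqrt{16+2z}$ and $z>-8$, so $X\in\operatorname{int}K$. On $\partial L$ we have $\varphi=5$, and $\nabla\varphi\neq0$ there because a critical point of a convex function is a minimum and $5$ is not the minimum of $\varphi$. So the only supporting plane at $x_0\in\partial L$ is $H=x_0+\nabla\varphi(x_0)^\perp$.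

**Step 3: the chords.** We show that the chords of $H\cap K$ through $x_0$ have equal length. Put $w_0=\sqrt{16+2z_0}>0$. Then $|x_0|^2=5-w_0$ and $\nabla\varphi(x_0)=2x_0+e/w_0$. A unit vector $u$ parallel to $H$ satisfies $2\langle x_0,u\rangle=-u_z/w_0$, so Lemma 1 applies with $(A,B,C)=(5,1,16)$. Since $x_0\in\operatorname{int}K$, the line $x_0+\mathbb Ru$ meets $\partial K\subset S_0$ in exactly two points, with parameters $t_1<0<t_2$. Both are nonzero roots of (1), and (1) has at most the two nonzero roots $u_z/w_0\pm\sqrt{2w_0}$. So $t_1,t_2$ are these two numbers, and the chord has length $2\sqrt{2w_0}$, independent of $u$.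

**Step 4: these are not concentric balls.** For concentric balls all supporting sections are congruent, so the chord length would be the same for all contact points. Here it is $2\sqrt{2w_0}$ with $w_0=\sqrt{16+2z_0}$, and $z_0$ is not constant on $\partial L$. $\blacksquare$

Two remarks describe the shapes. First, the sections are limaçons. Let $s$ be the length of the projection of $e$ to the direction plane of $H$, and let $\varphi$ be the angle in $H$ measured from that projection (if $s=0$, from any direction). Then $u_z=s\cos\varphi$, and the boundary of $H\cap K$ has the polar equation $r=\sqrt{2w_0}+\frac s{w_0}\cos\varphi$ with pole $x_0$. The point $x_0$ itself is an isolated point of $H\cap S_0$.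

Second, $S_0$ is a rotated Cartesian oval: its points satisfy a linear relation, up to signs, between the distances to two fixed points. Indeed, for $\lambda>0$ let $p_\lambda=-\frac1{2\lambda}e$. On $S_0$,
$$(|X|^2-5+\lambda)^2=2\lambda|X|^2+2z+16-10\lambda+\lambda^2,\qquad 2\lambda|X-p_\lambda|^2=2\lambda|X|^2+2z+\tfrac1{2\lambda}.$$
These agree when $2\lambda^3-20\lambda^2+32\lambda-1=0$. This cubic takes the values $-1,\,13,\,-91$ at $\lambda=0,1,5$ and tends to $+\infty$, so it has positive roots $\lambda_1\ne\lambda_2$. Then $|X|^2-5+\lambda_i=\pm\sqrt{2\lambda_i}\,|X-p_{\lambda_i}|$ for $i=1,2$, and subtracting gives the linear relation.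

## 4. The family $K_{A,B,C},\,L_{A,B,C}$

The pair of Section 3 is a member of a three-parameter family.

**Definition (admissible).** The triple $(A,B,C)$ is admissible if $A,B>0$ and

(i) $C\ge 2B\sqrt A$;

(ii) there is $z>-\frac C{2B}$ with $z^2+\sqrt{C+2Bz}<A$.

For instance $2B\sqrt A\le C<A^2$ suffices (take $z=0$), and $(5,1,16)$ is admissible since $2\sqrt5\le16<25$. Put $w(z)=\sqrt{C+2Bz}$, $F(z)=A+w(z)-z^2$, $f(z)=A-w(z)-z^2$, and
$$K_{A,B,C}=\{z\ge-\tfrac C{2B},\ \rho^2\le F(z)\},\qquad L_{A,B,C}=\overline{\{z>-\tfrac C{2B},\ \rho^2<f(z)\}},$$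
$$S=\{(|X|^2-A)^2=C+2Bz\}.$$
We use $w'=B/w$ and $w''=-B^2/w^3$.

**Lemma 2 (roots).** For admissible $(A,B,C)$, the set $\{z>-\frac C{2B}: f(z)>0\}$ is one bounded interval $(z_1,z_2)$ with $z_1>-\frac C{2B}$, $f(z_i)=0$ and $f'(z_i)\ne0$.

**Proof.** The idea is to use $w$ instead of $z$ as the variable, which turns $f$ into a quartic. Since $z=(w^2-C)/2B$, we have $f(z)=Q(-w(z))$ with
$$Q(\sigma)=A+\sigma-\frac{(\sigma^2-C)^2}{4B^2}.$$
By (i), $Q(0)=A-\frac{C^2}{4B^2}\le0$, and $Q'(0)=1$. By (ii), $Q(-w_0)>0$ for some $w_0>0$, and $Q(w_0)=Q(-w_0)+2w_0>0$. Finally $Q(\pm\infty)=-\infty$. So $Q$ has a root in each of $(-\infty,-w_0)$, $(-w_0,0)$, $[0,w_0)$, $(w_0,\infty)$; for the second interval, if $Q(0)=0$, use that $Q<0$ just to the left of $0$ because $Q'(0)>0$. These are all four roots of a quartic, so each is simple. On the negative axis $Q$ is positive exactly between its two negative roots. The map $z\mapsto w(z)$ is an increasing bijection from $(-\frac C{2B},\infty)$ to $(0,\infty)$ with derivative $B/w>0$, so $\{f>0\}$ is one bounded interval $(z_1,z_2)$ with $w(z_1)>0$, and $f'(z_i)=-Q'(-w(z_i))\,B/w(z_i)\neq0$.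 $\square$

**Theorem 2.** For admissible $(A,B,C)$, $K=K_{A,B,C}$ and $L=L_{A,B,C}$ are convex bodies with real-analytic boundaries, $L\subset\operatorname{int}K$, $L$ is strictly convex with positive Gauss curvature, and every section of $K$ supporting $L$ has its contact point as an equichordal point. Neither body is a ball.

**Step 1: the body $K$.** We show that $K$ is a convex body, that $\partial K\subset S$, and that $\partial K$ is analytic. $K$ is the set where $z\ge-\frac C{2B}$ and $|X|^2-w\le A$. It is closed, and bounded because $|X|^2-w\to\infty$ as $|X|\to\infty$. It is convex because $|X|^2-w$ is strictly convex. With $z$ as in (ii), the point $ze$ has $|ze|^2-w<A-2w<A$, so it is interior.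

Let $X\in\partial K$. If $z>-\frac C{2B}$, then $|X|^2=A+w$. If $z=-\frac C{2B}$, then $\rho^2\le A-\frac{C^2}{4B^2}\le0$ by (i), so $\rho=0$, $C=2B\sqrt A$, $X=-\sqrt A\,e$ and $|X|^2=A$. In all cases $X\in S$.

At boundary points with $z>-\frac C{2B}$ the gradient of $|X|^2-w$ does not vanish, since $A$ is not the minimum of this convex function; so $\partial K$ is analytic there. At the possible exceptional point $p=-\sqrt A\,e$ the gradient of $(|X|^2-A)^2-C-2Bz$ is $-2Be\neq0$. So near $p$ the set $S$ is the graph $z=\eta(X')$ of an analytic function. The half-open segment from the interior point $ze$ of (ii) down to $p$ consists of interior points of $K$. So for $X'$ small, the vertical line over $X'$ contains interior points of $K$, and it leaves $K$ downward at a point of $\partial K$ which tends to $p$ as $X'\to0$, because on the axis the exit point is $p$ and $K$ is a convex body with points $p+\varepsilon e$ in its interior for all small $\varepsilon>0$ and with $z\ge-\sqrt A$ on $K$. This exit point lies in $S$, hence on the graph of $\eta$. So $\partial K$ coincides with the graph near $p$ and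 is analytic.

**Step 2: the body $L$ as a solid of revolution.** We describe $L$ near its boundary and show $L\subset\operatorname{int}K$. By Lemma 2, $L=\{z_1\le z\le z_2,\ \rho^2\le f(z)\}$. Put $\Phi=\rho^2-f(z)=|X|^2+w(z)-A$. The boundary $\partial L$ is given by $\Phi=0$, $z\in[z_1,z_2]$, and
$$\nabla\Phi=2X+\frac Bw e=(2X',-f'(z))$$
does not vanish there: if $X'=0$ then $f(z)=0$, so $z=z_i$ and $f'(z_i)\ne0$. Near each boundary point $L=\{\Phi\le0\}$ (near a pole because the zero $z_i$ of $f$ is simple). So $\partial L$ is analytic. On $L$ we have $|X|^2\le A-w<A+w$ and $z\ge z_1>-\frac C{2B}$, so $L\subset\operatorname{int}K$.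

**Step 3: the chords in tangent planes of $L$.** We compute them, and get an inequality for free. Let $x_0\in\partial L$, $w_0=w(z_0)>0$, and let $u$ be a unit vector with $u\perp\nabla\Phi(x_0)=2x_0+\frac B{w_0}e$. Then $|x_0|^2=A-w_0$, so Lemma 1 applies. Since $x_0\in\operatorname{int}K$, both rays from $x_0$ in the directions $\pm u$ meet $\partial K\subset S$. So the bracket in (1) has a positive and a negative root. Hence
$$t_\pm=\frac{Bu_z}{w_0}\pm\sqrt{2w_0}\quad\text{satisfy}\quad t_-<0<t_+ ,\tag{2}$$
they are the endpoints of the chord, and its length is $2\sqrt{2w_0}$.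

**Step 4: $L$ is strictly convex.** We did not assume this in Step 3; we now deduce it from (2), which says $B^2u_z^2<2w_0^3$. Since $\mathrm{Hess}\,\Phi=2I+w''ee^T$,
$$\mathrm{Hess}\,\Phi(u,u)=2-\frac{B^2u_z^2}{w_0^3}>0\qquad\text{for every unit tangent vector }u.$$
So the second fundamental form of $\partial L$ (with respect to the inner normal) is positive definite and the Gauss curvature is positive. Let $\rho(z)=\sqrt{f(z)}$ on $(z_1,z_2)$. Differentiating $\Phi(\rho(z),z)=0$ twice gives $\mathrm{Hess}\,\Phi(\tau,\tau)+2\rho\rho''=0$, where $\tau=(\rho',1)$ is the tangent vector of the profile curve. So $\rho''<0$: $\rho$ is strictly concave, and it tends to $0$ at both ends. Take two distinct points $X,Y\in L$. If their heights differ, the midpoint has height in $(z_1,z_2)$ and distance from the axis at most $\frac12(\rho(z_X)+\rho(z_Y))<\rho\big(\frac{z_X+z_Y}2\big)$. If the heights are equal, they lie in $(z_1,z_2)$ (the slices at $z_1,z_2$ are points), and the midpoint is interior to the disc by strict convexity of discs. In both cases the midpoint is interior to $L$. So $L$ is a strictly convex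 body.

**Step 5: conclusion.** The supporting planes of $L$ are its tangent planes, so Step 3 is the equichordal property. Neither body is a ball: a ball whose horizontal slices are discs centered on the $z$-axis has its center on this axis and satisfies $\rho^2=s^2-(z-\zeta)^2$; comparing with $\rho^2=A\pm w-z^2$ would make $w$ affine in $z$, but $w''=-B^2w^{-3}<0$. $\blacksquare$

The proofs of Theorems 1 and 2 use dimension three nowhere: with $X'\in\mathbb R^{n-1}$, $n\ge3$, and hyperplanes in place of planes, they hold word for word.

## 5. All smooth solutions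

**Theorem 3.** Let $K,L\subset\mathbb R^3$ be convex bodies, $L\subset\operatorname{int}K$, $\partial K$ of class $C^2$, $\partial L$ of class $C^3$ with positive Gauss curvature. Every section of $K$ supporting $L$ has its contact point as an equichordal point if and only if $K,L$ are concentric balls or, up to a common rigid motion, $(K,L)=(K_{A,B,C},L_{A,B,C})$ with $(A,B,C)$ admissible.

**Corollary.** Under these smoothness hypotheses the conclusion of the conjecture holds if in addition $K$ or $L$ is centrally symmetric (for example a ball), or if all the supporting sections have the same chord length.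

**Proof of the Corollary from Theorem 3.** Suppose $(K,L)=(K_{A,B,C},L_{A,B,C})$. If one of the bodies is centrally symmetric, its center is unique, hence fixed by the rotations about the axis, hence on the axis. Composing the point reflection with the half-turn about the axis gives a reflection in a horizontal plane, so $\rho^2=A\pm w-z^2$ is an even function of $z$ about some height inside the body. Its third derivative $\pm w'''=\pm3B^3w^{-5}$ would vanish there, which is impossible. The chord length is $2\sqrt{2w}$, which is not constant on $\partial L$. $\square$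

No claim is made here without the smoothness assumptions. The "if" part of Theorem 3 is Theorem 2 together with the balls of Section 2. The remaining sections prove "only if". From now on $(K,L)$ satisfies the smoothness assumptions and the equichordal property.

## 6. The envelope equation along $\partial L$

**Conventions.** Let $N$ be the inner unit normal of $\partial L$, $T=-dN$ the shape operator, $\mathrm{II}(\xi,\eta)=\langle T\xi,\eta\rangle$. For a sphere of radius $s$, $N=-x/s$ and $T=I/s$. In our setting $T$ is positive definite, $N$ is $C^2$ and $T$ is $C^1$. For a tangent field $Y$, $D_\eta Y=\nabla_\eta Y+\mathrm{II}(\eta,Y)N$, where $D$ is differentiation in $\mathbb R^3$ and $\nabla_\eta$ the covariant derivative of $\partial L$. A point is umbilic if $T$ is a multiple of $I$ there. Let $J$ be the rotation by $+90^\circ$ in the tangent planes.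

For $x\in\operatorname{int}K$ and $u\in S^2$ let $R(x,u)>0$ be the number with $x+R(x,u)u\in\partial K$. The tangent plane of $K$ at the exit point supports $K$, so it misses the interior point $x$, and the ray is transversal to $\partial K$. The implicit function theorem, together with uniqueness of the exit point, shows $R\in C^2$. For $x\in\partial L$ let $c(x)$ be the common chord length of the supporting section at $x$, so $c(x)=R(x,u)+R(x,-u)$ for every unit tangent vector $u$ at $x$. Inserting a local $C^2$ tangent field for $u$ shows $c\in C^2$.

Fix $x_0\in\partial L$ and a local $C^2$ orthonormal tangent frame $E_1,E_2$ whose covariant derivatives vanish at $x_0$. Such a frame exists with any prescribed value at $x_0$: rotating a frame by a $C^2$ angle $\alpha$ changes the form $\langle\nabla E_1,E_2\rangle$ by $d\alpha$, and we can prescribe $\alpha(x_0)$ and $d\alpha(x_0)$. Put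
$$u=\cos\theta\,E_1+\sin\theta\,E_2,\quad v=Ju=u_\theta,\quad r(x,\theta)=R(x,u),$$
$$k=\mathrm{II}(u,u),\quad \tau=\mathrm{II}(u,v),\quad \xi=JTu=kv-\tau u,\quad n=dc(\xi).$$
(The formula for $\xi$ is $Tu=ku+\tau v$ rotated.) A tangent vector as a subscript of $r$, $P$, $g$ below denotes the derivative in $x$ in that direction with $\theta$ fixed. Then $r\in C^2$ and $r(x,\theta+\pi)=c(x)-r(x,\theta)$.

**Step 1: a rank condition.** We use that all endpoints of all these chords lie on the surface $\partial K$. The map $P(x,\theta)=x+ru$ depends on three parameters and has values in a surface, so $dP$ has rank at most $2$. At $x_0$ we have $D_\eta u=\mathrm{II}(\eta,u)N$, and $\mathrm{II}(\xi,u)=\langle JTu,Tu\rangle=0$. Hence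
$$P_\theta=r_\theta u+rv,\qquad P_\xi=(r_\xi-\tau)u+kv,\qquad P_u=(1+r_u)u+rkN .$$
The third vector has the nonzero normal component $rk$ and the first two are tangent to $\partial L$. If the first two were independent, the rank would be $3$. So they are dependent:
$$k\,r_\theta=r\,(r_\xi-\tau).\tag{3}$$

**Step 2: the opposite endpoint.** We write (3) for the other end of the same chord and combine. Replacing $\theta$ by $\theta+\pi$ changes the signs of $u,v,\xi$, preserves $k,\tau$, turns $r$ into $c-r$, $r_\theta$ into $-r_\theta$, and $r_\xi$ into $-(n-r_\xi)$. So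
$$-k\,r_\theta=(c-r)(r_\xi-n-\tau).$$
Divide (3) by $r$ and this equation by $c-r$, and subtract. With $g=\log\frac r{c-r}$, for which $g_\theta=r_\theta\big(\frac1r+\frac1{c-r}\big)$, we get
$$k\,g_\theta=n,\qquad g(x,\theta+\pi)=-g(x,\theta).\tag{4}$$
Equation (4) contains no $x$-derivatives of $g$, so it depends on the frame only through its value at the point; hence it holds at all $(x,\theta)$ in the frame neighborhood, not only at $x_0$. The function $g\in C^2$ measures how far the contact point is from bisecting the chord.

**Step 3: the second equation.** We rewrite (3) in terms of $g$. Let $\sigma=\frac{e^g}{1+e^g}$, so $r=c\sigma$. Then $kr_\theta/r=k(1-\sigma)g_\theta=(1-\sigma)n$ and $r_\xi=n\sigma+c\sigma(1-\sigma)g_\xi$, and (3) becomes $c\sigma(1-\sigma)g_\xi=\tau+(1-2\sigma)n$. Since $\frac1{\sigma(1-\sigma)}=2+e^g+e^{-g}$ and $\frac{1-2\sigma}{\sigma(1-\sigma)}=e^{-g}-e^g$, at $x_0$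
$$c\,g_\xi=2\tau+(\tau-n)e^{g}+(\tau+n)e^{-g}.\tag{5}$$

**Step 4: coordinates.** We fix notation for the analysis at $x_0$. Choose $E_1,E_2$ principal at $x_0$, $T=\mathrm{diag}(a,b)$ with $a\ge b>0$, and let $d_i=dc(E_i)$ at $x_0$. Then $Tu=(a\cos\theta,b\sin\theta)$ and
$$k=a\cos^2\theta+b\sin^2\theta,\quad \tau=(b-a)\sin\theta\cos\theta,\quad \xi=(-b\sin\theta,a\cos\theta),\quad n=-bd_1\sin\theta+ad_2\cos\theta.$$
Let $\gamma_i(\theta)=\partial_{E_i}g(x_0,\theta)$, so that $g_\xi=\xi_1\gamma_1+\xi_2\gamma_2=:\xi\cdot\gamma$. Differentiating $g_\theta=n/k$ in $x$ (allowed, as $g\in C^2$ and $n,k$ are $C^1$),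
$$\gamma_i'=\frac{n_ik-nk_i}{k^2},\qquad \gamma_i(\theta+\pi)=-\gamma_i(\theta),\tag{6}$$
where $n_i=\partial_{E_i}n$ and $k_i=\partial_{E_i}k$ are homogeneous polynomials in $\cos\theta,\sin\theta$ of degrees $1$ and $2$. So at $x_0$ equation (5) is an identity between functions of the single real variable $\theta$, all of them real analytic.

## 7. Bisected chords and umbilic points: where balls are forced

If every contact point bisects its chords, then $g\equiv0$. By (4), $dc(JTu)=0$ for all $u$, and $JT$ is invertible, so $c$ is constant. Then (5) reads $0=4\tau$ for all $\theta$, so every point is umbilic and $\partial L$ is a sphere, by the classical theorem on umbilic surfaces. Through every $p\in\partial K$ there is a tangent plane of $L$ (proved in Section 9, Step 5), so $p=x+\frac c2u$ with $u$ tangent at $x$, and $p$ has constant distance from the center of $L$. So $K,L$ are concentric balls. Any other solution must have chords that the contact point does not bisect.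

Umbilic points are rigid without this assumption.

**Lemma 3.** If $a=b$ at $x_0$, then $dc(x_0)=0$ and $g(x_0,\cdot)=0$.

**Proof.** The idea is to compare growth on the imaginary $\theta$-axis. Here $k=a$ and $\tau=0$. By (4), $g=d_1\cos\theta+d_2\sin\theta+\text{const}$, and the constant is $0$ because $g$ is odd under $\theta\mapsto\theta+\pi$. By (6), $\gamma_i'$ is a trigonometric polynomial, odd under $\theta\mapsto\theta+\pi$, so without constant term. Hence $\gamma_i$ is a trigonometric polynomial, and so is the left side $c\,\xi\cdot\gamma$ of (5). Suppose $dc(x_0)\neq0$. Every frame is principal, so we may rotate it to get $d_2=0$, $d_1=d>0$. The right side of (5) is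
$$-2n\sinh g=2ad\,\sin\theta\,\sinh(d\cos\theta).$$
Both sides are entire functions that agree on $\mathbb R$, hence on $\mathbb C$. At $\theta=iy$, $y\to+\infty$, the right side has modulus $2ad\sinh y\,\sinh(d\cosh y)$, which grows faster than every $e^{\Lambda y}$, while a trigonometric polynomial is $O(e^{\Lambda y})$ for some $\Lambda$. This is a contradiction. So $dc=0$, and then $g=0$. $\square$

If every point were umbilic, we would again conclude that $K,L$ are concentric balls. At a non-umbilic point the growth argument breaks down, and we can see exactly where: now $k$ really depends on $\theta$ and $|k|$ grows like $e^{2|\mathrm{Im}\,\theta|}$, so $g_\theta=n/k=O(e^{-|\mathrm{Im}\,\theta|})$. Along the imaginary axis $g$ stays bounded, and $e^{\pm g}$ does not blow up.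

What is new is that $k$ has complex zeros. There $g$, a primitive of $n/k$, has logarithmic branch points, while (5) must hold on every branch.

## 8. Monodromy at the complex zeros of the normal curvature

**Lemma 4.** If $a>b$ at $x_0$, put $\kappa=\sqrt{1-b/a}\in(0,1)$. Then $d_1=0$, $|d_2|=2\kappa$, and $e^g=\dfrac{1+c_u/2}{1-c_u/2}$, where $c_u=dc(u)$.

**Step 1: zeros and residues.** We locate the branch points of $g$ and compute its periods. We have $k=a(1-\kappa^2\sin^2\theta)$, so $k=0$ means
$$\sin\theta_0=\frac{\varepsilon_1}\kappa,\qquad\cos\theta_0=\frac{i\varepsilon_2\sqrt{1-\kappa^2}}\kappa,$$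
and all four choices of signs $\varepsilon_1,\varepsilon_2=\pm1$ occur (a pair with $\sin^2+\cos^2=1$ determines $e^{i\theta}\ne0$). These are the points $\varepsilon\frac\pi2\pm i\,\mathrm{arcosh}\frac1\kappa$ with $\varepsilon=\pm1$, modulo $2\pi$. Since $k'=-2a\kappa^2\sin\theta\cos\theta\neq0$ there, the zeros are simple. With $b=a(1-\kappa^2)$, the residue $\nu=n(\theta_0)/k'(\theta_0)$ of $n/k$ is
$$\nu=\frac{-a(1-\kappa^2)d_1\varepsilon_1/\kappa+iad_2\varepsilon_2\sqrt{1-\kappa^2}/\kappa}{-2ai\varepsilon_1\varepsilon_2\sqrt{1-\kappa^2}}=-\frac1{2\kappa}\Big(\varepsilon_1d_2+i\varepsilon_2\sqrt{1-\kappa^2}\,d_1\Big).\tag{7}$$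

**Step 2: going around a zero.** We continue (5) along loops. By (4) and (6), $g$ and $\gamma_i$ are primitives of meromorphic functions with poles only at zeros of $k$. So they continue analytically along all paths avoiding these zeros, and (5) persists, since $\xi,\tau,n$ are entire and $c=c(x_0)$ is a number. Take a loop with real base point that winds once around $\theta_0$ and not around other zeros: go vertically from $\mathrm{Re}\,\theta_0$ to near $\theta_0$, once around a small circle, and back. After $j\in\mathbb Z$ circuits $g$ becomes $g+2\pi ij\nu$ and $\gamma_i$ becomes $\gamma_i+j\delta_i$, where $\delta_i$ is $2\pi i$ times the residue of $\gamma_i'$ at $\theta_0$. So on a real interval around the base point, for all $j\in\mathbb Z$,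
$$c\,\xi\cdot(\gamma+j\delta)=2\tau+\mu^j(\tau-n)e^g+\mu^{-j}(\tau+n)e^{-g},\qquad\mu=e^{2\pi i\nu}.\tag{8}$$

**Step 3: $\mu=\pm1$, hence $d_1=0$ and $d_2/\kappa$ is an integer.** We use linear independence of sequences in $j$. If $\mu\ne\pm1$, then $1,j,\mu^j,\mu^{-j}$ are linearly independent. Indeed, let $\alpha+\beta j+\gamma_+\mu^j+\gamma_-\mu^{-j}=0$ for all $j$, and apply the second difference operator: $\gamma_+(\mu-1)^2\mu^j+\gamma_-(\mu^{-1}-1)^2\mu^{-j}=0$ for all $j$. Since $\mu\ne\mu^{-1}$ and $\mu\ne1$, the cases $j=0,1$ give $\gamma_\pm=0$, and then $\alpha=\beta=0$. So in (8) the coefficients of $\mu^j$ and $\mu^{-j}$ vanish: $\tau=n$ and $\tau=-n$ on an interval. Then $\tau=(b-a)\sin\theta\cos\theta$ vanishes on an interval, contradicting $a>b$. So $\mu=\pm1$, that is, $2\nu\in\mathbb Z$, for all choices of signs. By (7), $\nu$ real gives $d_1=0$, and $m:=d_2/\kappa\in\mathbb Z$. Replacing $E_1,E_2$ by $-E_1,-E_2$ if needed, $m\ge0$.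

**Step 4: $m\neq0$.** We exclude that $c$ is critical at $x_0$. Suppose $m=0$. Then $dc(x_0)=0$, so $n=0$, and $g=0$ by (4) and oddness; also $\mu=1$. Then (8) reads $c\,\xi\cdot(\gamma+j\delta)=4\tau$ for all $j$, so $\xi\cdot\delta=-b\delta_1\sin\theta+a\delta_2\cos\theta=0$ on an interval and $\delta=0$. This holds at every zero $\theta_0$. By (6), $\gamma_i'=n_i/k$. Since $dc$ vanishes at $x_0$, differentiating $n=dc(\xi)$ only hits $dc$:
$$n_i=-bh_{i1}\sin\theta+ah_{i2}\cos\theta,\qquad h_{ij}=\partial_{E_i}\big(dc(E_j)\big).$$
So the residues of $\gamma_i'$ are given by (7) with $h_{i1},h_{i2}$ in place of $d_1,d_2$. They vanish, and the $h_{ij}$ are real, so $h_{ij}=0$. Hence $\gamma_i$ is constant, and $0$ by oddness. Now (5) reads $0=4\tau$, a contradiction.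

**Step 5: explicit formulas for $m\ge1$.** We integrate (4). Put $y=\kappa\sin\theta$. Then $n=ad_2\cos\theta=a\kappa m\cos\theta$ and $\tau=-a\kappa^2\sin\theta\cos\theta=-a\kappa y\cos\theta$, so
$$\tau-n=-a\kappa\cos\theta\,(m+y),\qquad \tau+n=a\kappa\cos\theta\,(m-y).$$
Equation (4) is $g_\theta=\frac{m\,y_\theta}{1-y^2}$, and $y\mapsto-y$ under $\theta\mapsto\theta+\pi$, so oddness fixes the constant:
$$e^g=\Big(\frac{1+y}{1-y}\Big)^{m/2}\qquad(\theta\in\mathbb R).$$

**Step 6: $m$ is not odd.** Suppose it is. Then $\nu=-\varepsilon_1m/2$ and $\mu=-1$. The sequences $1,j,(-1)^j$ are linearly independent (apply the second difference operator again), so (8) gives $(\tau-n)e^g+(\tau+n)e^{-g}=0$ near the base point, hence for all real $\theta$ by analyticity. Where $\cos\theta\ne0$ this says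
$$\Big(\frac{1+y}{1-y}\Big)^m=\frac{m-y}{m+y}.$$
For $0<y<\kappa$ the left side is greater than $1$ and the right side is less than $1$, a contradiction.

**Step 7: $m$ even forces $m=2$.** We compare orders of blow-up at one zero. Let $\theta\to\theta_0=\frac\pi2+i\,\mathrm{arcosh}\frac1\kappa$ along the vertical segment from $\frac\pi2$. On it $y=\kappa\cosh(\mathrm{Im}\,\theta)$ increases from $\kappa$ to $1$, and $k\neq0$ before the end. Since $k$ has a simple zero at $\theta_0$, (6) gives $\gamma_i'=O(|\theta-\theta_0|^{-2})$, so $\gamma_i$ and the left side of (5) are $O(|\theta-\theta_0|^{-1})$. On the right side, $\tau-n\to-a\kappa\cos\theta_0\,(m+1)\ne0$, and $1-y$ has a simple zero at $\theta_0$ because $y_\theta=\kappa\cos\theta_0\ne0$. So $(\tau-n)e^g$ is asymptotic to a nonzero constant times $(\theta-\theta_0)^{-m/2}$, while $2\tau$ and $(\tau+n)e^{-g}$ stay bounded. Hence $m/2\le1$, so $m=2$.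

Thus $d_2=2\kappa$ in the chosen frame, $y=\frac12d_2\sin\theta=\frac12c_u$, and $e^g=\frac{1+y}{1-y}$. $\square$

**The two lemmas together.** We put Lemmas 3 and 4 in a form free of case distinctions. Let $a$ be the larger principal curvature. Then
$$T=a\big(I-\tfrac14\nabla c\otimes\nabla c\big):$$
at an umbilic point $\nabla c=0$, and otherwise $\nabla c=\pm2\kappa E_2$, so the right side is $\mathrm{diag}(a,a(1-\kappa^2))=\mathrm{diag}(a,b)$. Also $|\nabla c|<2$, and $r=c\,\frac{e^g}{1+e^g}=\frac c2\big(1+\frac12c_u\big)$ in both cases. Put $w:=c^2/8\in C^2$. Then $\nabla w=\frac c4\nabla c$ and $\frac c2=\sqrt{2w}$, so on all of $\partial L$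
$$T=a\Big(I-\frac{\nabla w\otimes\nabla w}{2w}\Big),\qquad r=\sqrt{2w}+w_u,\qquad|\nabla w|^2<2w ,\tag{9}$$
where $w_u=dw(u)$. In particular $a=\mathrm{tr}\,T\big/\big(2-\frac{|\nabla w|^2}{2w}\big)$ is $C^1$. Compare the formula for $r$ with the roots in (2).

## 9. Two constant vectors and the quartic

**Step 1: the Hessian of $w$.** We feed (9) back into (3), which contains one more derivative. Work at $x_0$ in the frame of Section 6, with $\ell=\sqrt{2w}$. By (9), $k=a\big(1-\frac{w_u^2}{\ell^2}\big)$ and $\tau=-\frac{aw_uw_v}{\ell^2}$. Hence $dw(\xi)=kw_v-\tau w_u=aw_v$. Further $r_\theta=w_v$, and since the covariant derivatives of the frame vanish at $x_0$,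
$$r_\xi=\frac{dw(\xi)}\ell+\mathrm{Hess}\,w(\xi,u)=\frac{aw_v}\ell+\mathrm{Hess}\,w(\xi,u).$$
Divide (3) by $r=\ell+w_u>0$:
$$\frac{a(\ell-w_u)w_v}{\ell^2}=\frac{aw_v}\ell+\mathrm{Hess}\,w(\xi,u)+\frac{aw_uw_v}{\ell^2}.$$
So $\mathrm{Hess}\,w(\xi,u)=-\frac{2aw_uw_v}{\ell^2}=2\tau$. As $\langle\xi,u\rangle=-\tau$, this is $\mathrm{Hess}\,w(\xi,u)+2\langle\xi,u\rangle=0$, i.e. $\langle(\mathrm{Hess}\,w+2I)u,JTu\rangle=0$ for all $u$. So $(\mathrm{Hess}\,w+2I)u$ is a multiple of $Tu$, and every vector is an eigenvector of $T^{-1}(\mathrm{Hess}\,w+2I)$, which is therefore a multiple of the identity. The point $x_0$ was arbitrary, so with a continuous function $\psi$ on $\partial L$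
$$\mathrm{Hess}\,w+2I=\psi T.\tag{10}$$

**Step 2: an integration lemma.** We need to integrate equations in which $\psi$ is only known to be continuous.

**Lemma 5.** Let $Y:\partial L\to\mathbb R^3$ be $C^1$, $\chi$ a continuous function, $\beta$ a continuous one-form on $\partial L$, and $dY=-\chi\,dN+\beta N$. Then $\chi\in C^1$ and $Y+\chi N$ is constant.

**Proof.** Work in $C^3$ coordinates, in which $N$ is $C^2$. Since $T$ is invertible, $\partial_1N,\partial_2N,N$ is a basis of $\mathbb R^3$ at each point, of class $C^1$. Let $e^1,e^2,e^3$ be the dual basis, also $C^1$. For a compactly supported $C^1$ map $\Psi$ into $\mathbb R^3$,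
$$\int\big(\langle\partial_1Y,\partial_2\Psi\rangle-\langle\partial_2Y,\partial_1\Psi\rangle\big)=0 .\tag{11}$$
For $\Psi\in C^2$ this follows by moving the derivatives off $Y$, since $\partial_1\partial_2\Psi=\partial_2\partial_1\Psi$; for $\Psi\in C^1$ approximate in $C^1$ by mollification.

Let $\phi$ be a compactly supported $C^1$ function and $\Psi=\phi e^1$. We have $\partial_iY=-\chi\partial_iN+\beta_iN$, so $\langle\partial_1Y,e^1\rangle=-\chi$ and $\langle\partial_2Y,e^1\rangle=0$, and (11) becomes
$$\int\Big(-\chi\,\partial_2\phi+\phi\big(\langle\partial_1Y,\partial_2e^1\rangle-\langle\partial_2Y,\partial_1e^1\rangle\big)\Big)=0 .$$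
Differentiating $\langle\partial_1N,e^1\rangle=1$, $\langle\partial_2N,e^1\rangle=0$ and $\langle N,e^1\rangle=0$ gives $\langle\partial_1N,\partial_2e^1\rangle=-\langle\partial_2\partial_1N,e^1\rangle=\langle\partial_2N,\partial_1e^1\rangle$, and $\langle N,\partial_2e^1\rangle=-\langle\partial_2N,e^1\rangle=0$, and $\langle N,\partial_1e^1\rangle=-\langle\partial_1N,e^1\rangle=-1$. So in the inner bracket the $\chi$-terms cancel and the $\beta$-terms give $\beta_2$. Thus $\int\chi\,\partial_2\phi=\int\beta_2\phi$. With $\Psi=\phi e^2$ we have $\langle\partial_1Y,e^2\rangle=0$ and $\langle\partial_2Y,e^2\rangle=-\chi$; the $\chi$-terms cancel in the same way, and $\langle N,\partial_2e^2\rangle=-1$, $\langle N,\partial_1e^2\rangle=0$ give $\int(\chi\,\partial_1\phi-\beta_1\phi)=0$.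

So $\chi$ has the weak derivatives $\partial_i\chi=-\beta_i$, which are continuous. Mollifications of $\chi$ converge locally uniformly together with their first derivatives, so $\chi\in C^1$ and $d\chi=-\beta$. Finally $d(Y+\chi N)=-\chi\,dN+\beta N+d\chi\,N+\chi\,dN=0$, and $\partial L$ is connected. $\square$

**Step 3: two constant vectors.** We apply Lemma 5 twice, using $D_\eta\nabla w=(\mathrm{Hess}\,w)\eta+\mathrm{II}(\eta,\nabla w)N$. The field $\nabla w$, as a map into $\mathbb R^3$, is $C^1$.

For $Y=\nabla w+2x$, (10) gives $dY(\eta)=\psi T\eta+\mathrm{II}(\eta,\nabla w)N$, and $T=-dN$. So $\nabla w+2x+\psi N$ is constant, and after a translation of the origin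
$$2x+\nabla w+\psi N=0.\tag{12}$$

For $Y=w\nabla w$, (10) gives
$$dY(\eta)=dw(\eta)\nabla w-2w\eta+w\psi T\eta+w\,\mathrm{II}(\eta,\nabla w)N,$$
and by (9), $dw(\eta)\nabla w-2w\eta=-\frac{2w}aT\eta$. So Lemma 5 applies with $\chi=w\psi-\frac{2w}a$:
$$w\nabla w+\chi N=Z\quad\text{is constant}.\tag{13}$$

**Step 4: $\partial L$ lies on a quartic.** We read off tangential parts. Rotate so that $Z=Be$ with $B\ge0$. By (12), $d(|x|^2)(\eta)=2\langle x,\eta\rangle=-dw(\eta)$. By (13), $d(\tfrac12w^2)(\eta)=\langle Z,\eta\rangle=B\,dz(\eta)$. So there are constants $A,C$ with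
$$A-|x|^2=w>0,\qquad w^2=C+2Bz\qquad\text{on }\partial L.\tag{14}$$

**Step 5: $\partial K$ lies on the same quartic.** We reach every point of $\partial K$ by a chord and use Lemma 1. Let $p\in\partial K$. First, some tangent plane of $L$ passes through $p$. Consider $h(x)=\langle p-x,N(x)\rangle$ on $\partial L$; note $p\notin L$. At the point of $\partial L$ nearest to $p$ the inner normal points away from $p$, so $h<0$. At the point farthest from $p$, $L$ lies in the ball around $p$ through that point, so the inner normal points toward $p$ and $h>0$. Since $\partial L$ is connected, $h(x)=0$ for some $x$. So $p=x+ru$ with $u$ a unit tangent vector at $x$, and $r=\sqrt{2w}+w_u$ by (9).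

By (13), $w_u=Bu_z/w$, and by (12), $2\langle x,u\rangle=-w_u=-Bu_z/w$. With (14), these are the hypotheses of Lemma 1 at $x$, and (1) gives
$$(|p|^2-A)^2-(C+2Bp_z)=r^2\big[(r-w_u)^2-2w\big]=0.$$
Hence
$$\partial K\cup\partial L\subset S=\{(|X|^2-A)^2=C+2Bz\}.\tag{15}$$

## 10. Recognizing the bodies from their horizontal slices

We shall use a small fact: if the boundary of a convex body (in space or in a plane) is contained in a sphere (a circle), the body is the ball (the disc). Indeed the body is the convex hull of its boundary, so it lies in the closed ball; from an interior point each ray meets the boundary of the body once and the sphere once, and these points agree.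

**Step 1: $B=0$ gives balls.** By (14), $w=\sqrt C$ is constant and $\partial L$ lies in the sphere $|x|^2=A-w$, so $L$ is the ball it bounds. Points of $\partial K$ satisfy $|p|^2=A\pm w$ by (15) and lie outside $L$, so $|p|^2=A+w$, and $K$ is a ball with the same center.

From here on $B>0$, $w(z)=\sqrt{C+2Bz}$, and $F,f$ are as in Section 4. Let $M$ be $K$ or $L$, and let $\Omega_M$ be the open interval of those $z$ whose horizontal planes meet $\operatorname{int}M$.

**Step 2: the slices are discs around the axis.** For $z\in\Omega_M$ the relative boundary of the slice of $M$ lies in $\partial M\subset S$. So $C+2Bz\ge0$ on $\Omega_M$, and since $\Omega_M$ is open, $w>0$ on it. The relative boundary is a Jordan curve contained in $\{\rho^2=A\pm w-z^2\}$, a union of at most two disjoint concentric circles, possibly degenerate. Being connected, it lies in one of them, which has positive radius. By the fact above, the slice is a disc of some radius $\rho_M(z)>0$ centered on the axis. For $L$, (14) gives $\rho_L^2=f$. For $K$, $(\rho_K^2-A+z^2)/w$ takes only the values $\pm1$ and is continuous on $\Omega_K$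 ($\rho_K$ is concave, since $K$ is convex); so it is constant. On $\Omega_L\subset\Omega_K$ we have $\rho_K>\rho_L$ because $L\subset\operatorname{int}K$, so the value is not $-1$. Hence $\rho_K^2=F$.

**Step 3: the ends of the intervals.** We show that the radii tend to $0$ there. At an endpoint $z^*$ of $\Omega_M$ the horizontal plane supports $M$, so the slice is a convex set contained in $\partial M\subset S$, hence in a union of at most two circles. It contains no segment, so it is a point. $M$ is rotationally symmetric, being the closure of its interior, so this point is on the axis. By compactness of $M$, $\rho_M(z)\to0$ as $z\to z^*$. Thus $F>0$ on $\Omega_K$ and $F=0$ at its ends; likewise $f>0$ on $\Omega_L$ and $f=0$ at its ends.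

**Step 4: admissibility and identification.** We check (i) and (ii) and conclude. Any $z\in\Omega_L$ satisfies $z>-\frac C{2B}$ and $z^2+w(z)<A$, which is (ii), and so $A>0$. The function $F$ is strictly concave on $[-\frac C{2B},\infty)$, so it has at most two zeros there, and it is positive exactly between the two ends of $\Omega_K$. Hence $\Omega_K=\{F>0\}$, and $K=K_{A,B,C}$ as a set. Also $F(-\frac C{2B})=A-\frac{C^2}{4B^2}\le0$, i.e. $C^2\ge4AB^2$. If $C\le-2B\sqrt A$, then every $z\ge-\frac C{2B}$ would satisfy $z\ge\sqrt A$ and $z^2\ge A$, contradicting (ii). So $C\ge2B\sqrt A$, which is (i), and $(A,B,C)$ is admissible.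

Now Lemma 2 applies: $\{z>-\frac C{2B}:f>0\}$ is one interval $(z_1,z_2)$. It contains $\Omega_L$, and $f$ vanishes at the ends of $\Omega_L$, so these ends are not inside $(z_1,z_2)$. Hence $\Omega_L=(z_1,z_2)$ and $L=L_{A,B,C}$. This proves Theorem 3. $\blacksquare$
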